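# Directed densest subgraph in one pass: discard the first out-edges, then sample

## The theorem: factor $1+\eta$, one pass, near-linear memory

**Theorem 1.** Let $V$ be a known set of $n\ge 2$ vertices. For a directed graph $G=(V,E)$ with $E\ne\emptyset$ (self-loops allowed) and nonempty $S,T\subseteq V$, put
$$E(S,T)=\{(u,v)\in E:\ u\in S,\ v\in T\},\qquad \rho(S,T)=\frac{|E(S,T)|}{\sqrt{|S|\cdot|T|}},\qquad \rho^*=\max_{S,T}\rho(S,T).$$
For every $0<\eta\le 1$ there is a randomized algorithm that reads the edges of $G$ once, each edge appearing exactly once and in an arbitrary order fixed independently of the algorithm's coins, uses $O(\eta^{-3}n\log^3 n)$ bits, and with probability at least $1-1/n$ outputs a pair $(S,T)$ with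
$$\rho(S,T)\ \ge\ \frac{\rho^*}{1+\eta}$$
and a number $\sigma$ with $\rho^*/(1+\eta)\le\sigma\le(1+\eta)\rho^*$. The post-processing after the pass takes time polynomial in $n$ and $1/\eta$ and fits in the same memory up to $O_\eta(\log n)$ factors.

Let us unpack this. A pair $(S,T)$ is an *$\alpha$-approximate directed densest subgraph* if $\rho(S,T)\ge\rho^*/\alpha$; the theorem gives $\alpha=1+\eta$. The sets $S$ and $T$ may overlap, and when $S=T$ we are in the undirected densest subgraph problem. In the *semi-streaming model* the edges arrive one at a time, the algorithm may make several passes, and it has $O(n\cdot\mathrm{poly}\log n)$ memory. So it can keep polylogarithmically much per vertex, but it cannot store a graph with, say, $n^{3/2}$ edges. "Arbitrary order" means that the algorithm gets no help from the order. The algorithm itself may toss coins.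

The question behind the theorem comes from Slobodan Mitrović and Theodore Pan, "Faster Streaming and Scalable Algorithms for Finding Directed Dense Subgraphs in Large Graphs", arXiv:2311.10924 (2023): can one find a $\Theta(1)$-approximate directed densest subgraph on arbitrarily ordered streams, with $O(n\cdot\mathrm{poly}\log n)$ memory, in $o(\log n)$ passes? For comparison, Bahmani et al. (VLDB 2012) give a constant factor on arbitrarily ordered streams with $O(n\cdot\mathrm{poly}\log n)$ memory in $O(\log n)$ passes. Esfandiari et al. (2015) make one pass over an arbitrarily ordered stream but use $O(n^{3/2})$ memory. On randomly ordered streams, a $(2+\epsilon)$-approximation can be found in a single pass with $O(n\cdot\mathrm{poly}\log n)$ memory. Theorem 1 with $\eta=1$ answers the question: yes, one pass is enough.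

Two converses show that the memory and the loss $\eta$ are both needed.

**Theorem 2.** For each constant $\alpha\ge1$ there are $\kappa_\alpha>0$ and infinitely many $n$ such that every randomized $P$-pass algorithm (any $P\ge1$) that outputs an $\alpha$-approximate pair with probability at least $2/3$ on every arbitrarily ordered stream uses at least $\kappa_\alpha n/P$ bits.

**Theorem 3.** Computing $\rho^*$ exactly in one pass with probability at least $2/3$ requires $\Omega(n^2)$ bits.

Conventions: $\ln$ is the natural logarithm; $s=|S|$, $t=|T|$, and similarly $s^*,t^*$ for a pair $(S^*,T^*)$; for an edge set $A$, $A(S,T)$ is the set of edges of $A$ from $S$ to $T$.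

## Directed density on small graphs

*A triangle.* Let $E=\{(1,2),(1,3),(2,3)\}$. A pair with one edge has density at most $1$. A pair with two edges has $st\ge2$, because $|E(S,T)|\le st$, so its density is at most $\sqrt2$. A pair with all three edges has $S\supseteq\{1,2\}$ and $T\supseteq\{2,3\}$, so its density is at most $3/2$. Hence $\rho^*=3/2$, attained by the overlapping sets $S=\{1,2\}$, $T=\{2,3\}$.

*A matching.* If every vertex has at most one out-edge and at most one in-edge, then $|E(S,T)|\le\min(s,t)\le\sqrt{st}$, so $\rho(S,T)\le1$.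

*A star.* A vertex $a$ with edges to $q$ leaves has $\rho(\{a\},\text{leaves})=q/\sqrt q=\sqrt q$. Here $s=1$ and $t=q$ are very different. This imbalance is the source of all the difficulty below.

*A block.* All $d^2$ edges from a $d$-set to another $d$-set give density $d^2/d=d$.

Three facts will be used repeatedly. First, $|E(S,T)|\le st$ gives $\rho(S,T)\le\sqrt{st}\le n$. Second, by maximality of $\rho^*$, for every nonempty $H\subseteq V$ with $h=|H|$,
$$|E(H,V)|\le\rho^*\sqrt{hn},\qquad\text{in particular}\qquad |E|\le\rho^*n. \tag{1}$$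
Third, density does not grow under disjoint unions. Suppose $G$ is a union of vertex-disjoint pieces, and the parts $S_i,T_i$ of $S,T$ in piece $i$ (sizes $s_i,t_i$) satisfy $|E(S_i,T_i)|\le\rho_i\sqrt{s_it_i}$. Then by Cauchy–Schwarz
$$|E(S,T)|\le\max_i\rho_i\cdot\sum_i\sqrt{s_it_i}\le\max_i\rho_i\cdot\sqrt{st}. \tag{2}$$

For a pair $(S^*,T^*)$ attaining $\rho^*$ with $s^*\le t^*$ we write
$$c^*=\sqrt{t^*/s^*}\in[1,\sqrt n],\qquad D^*=\frac{|E(S^*,T^*)|}{s^*}=\rho^*\frac{\sqrt{s^*t^*}}{s^*}=\rho^*c^*. \tag{3}$$
Thus $c^*$ measures the imbalance, and $D^*$ is the average number of edges from a vertex of $S^*$ into $T^*$. Since $D^*\le t^*$, we have $D^*\le n$. For the star, $c^*=\sqrt q$ and $D^*=q$.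

## Fixing the imbalance: the weight $w_c$ and minimum cuts

The denominator $\sqrt{st}$ is not additive over vertices. If we guess the imbalance $c$, we can replace it by something additive. For $c>0$ put
$$w_c(S,T)=\tfrac12\Big(c\,|S|+\frac{|T|}{c}\Big).$$
By AM–GM, $w_c(S,T)\ge\sqrt{st}$, with equality exactly when $c=\sqrt{t/s}$. For the star with $q$ leaves, $c=\sqrt q$ gives $w_c=\frac12(\sqrt q+\sqrt q)=\sqrt q$, the true denominator, while $c=1$ gives the far larger $(q+1)/2$. So the guess has to be close, and a fine grid provides it. Let $0<\varepsilon\le1/10$, $N=\lceil1/\varepsilon\rceil$ and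
$$\Gamma=\{i/N:\ i\in\mathbb Z,\ N\le i\le N\sqrt n\}.$$

**Lemma 1.** (a) Let $s^*\le t^*$, $c^*=\sqrt{t^*/s^*}$, and let $c$ be the largest element of $\Gamma$ with $c\le c^*$. Then $1\le c\le c^*$ and $w_c(S^*,T^*)\le(1+\varepsilon^2/2)\sqrt{s^*t^*}$.

(b) For $c\in\Gamma$ and a nonempty edge set $R$, a pair of nonempty sets maximizing $|R(S,T)|/w_c(S,T)$ can be found in time polynomial in $n$ and $1/\varepsilon$, with $O((|R|+n)\log(n/\varepsilon))$ bits.

*Proof of (a).* Since $1\le c^*\le\sqrt n$, the number $\lfloor c^*N\rfloor/N$ lies in $\Gamma$, so $c$ equals it, $c\ge1$, and $c>c^*-1/N\ge c^*-\varepsilon$. Put $r=c^*/c$. Then $1\le r<1+\varepsilon/c\le1+\varepsilon$. Since $s^*=\sqrt{s^*t^*}/c^*$ and $t^*=c^*\sqrt{s^*t^*}$,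
$$w_c(S^*,T^*)=\sqrt{s^*t^*}\cdot\tfrac12\Big(\frac1r+r\Big)=\sqrt{s^*t^*}\Big(1+\frac{(r-1)^2}{2r}\Big)\le(1+\varepsilon^2/2)\sqrt{s^*t^*}.$$

*Proof of (b).* For $\lambda\ge0$ let $g(\lambda)$ be the maximum of $|R(S,T)|-\lambda w_c(S,T)$ over all $S,T\subseteq V$, empty sets allowed. This is a minimum cut. Take a source, a sink, a node for each $e\in R$, and two nodes $u^{\rm out},u^{\rm in}$ for each vertex $u$. Join the source to each $e$ with capacity $1$; join $e=(u,v)$ to $u^{\rm out}$ and to $v^{\rm in}$ with infinite capacity; join each $u^{\rm out}$ to the sink with capacity $\lambda c/2$ and each $v^{\rm in}$ to the sink with capacity $\lambda/(2c)$. Consider a cut of finite capacity, and let $S,T$ be the vertices whose out-node, respectively in-node, is on the source side. An edge node on the source side then has its tail in $S$ and its head in $T$. For given $S,T$ the cheapest choice puts all of $R(S,T)$ on the source side, and the cut costs $|R|-|R(S,T)|+\lambda w_c(S,T)$. So the minimum cut equals $|R|-g(\lambda)$ and yields a maximizing pair.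

If $S$ or $T$ is empty, the value $|R(S,T)|-\lambda w_c(S,T)$ is at most $0$. So $g(\lambda)>0$ forces both sets of a maximizing pair to be nonempty, and $g(\lambda)>0$ holds if and only if $\lambda<\lambda^*$, where $\lambda^*$ is the maximum ratio. We find $\lambda^*$ by binary search. Start with $\mathrm{lo}=0$, where $g(0)=|R|>0$, and $\mathrm{hi}=n$, where $\lambda^*\le n$ because $|R(S,T)|\le st$ and $w_c\ge\sqrt{st}$. Keep $g(\mathrm{lo})>0$ and $\lambda^*\le\mathrm{hi}$. With $c=i/N$ the possible ratios are
$$\frac{|R(S,T)|}{w_c(S,T)}=\frac{2iN\,|R(S,T)|}{i^2s+N^2t},$$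
rationals with denominators at most $N^2n\cdot n+N^2n\le2N^2n^2$. Two distinct ones differ by at least $\delta=1/(4N^4n^4)$. Stop when $\mathrm{hi}-\mathrm{lo}<\delta$. The maximizing pair at $\mathrm{lo}$ has positive value, hence ratio greater than $\mathrm{lo}>\lambda^*-\delta$, hence ratio exactly $\lambda^*$. This takes $k=O(\log(n/\varepsilon))$ halvings. Every $\lambda$ used is a multiple of $2^{-k}$, and multiplying the finite capacities by $2iN2^k$ turns them into the integers $2iN2^k$, $\lambda2^ki^2$, $\lambda2^kN^2$, each of $O(\log(n/\varepsilon))$ bits. A polynomial-time augmenting-path algorithm on this network of size $O(|R|+n)$ stores one such number per arc. $\square$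

## Uniform edge sampling lacks a factor $c^*$

The first thing to try is to keep a uniformly random set $R$ of $M=n\cdot\mathrm{poly}\log n$ edges, and after the pass to return a pair that is densest in $R$. Let $p=M/|E|$, and suppose $p<1$.

How many sampled edges must a pair contain to be judged reliably? About $n^{O(s+t)}$ pairs have sizes $s,t$, and we need a union bound over all of them. So we want failure probability $n^{-\Omega(s+t)}$ per pair, which calls for on the order of $(s+t)\log n$ expected sampled edges. By (1), $p\ge M/(\rho^*n)$, so the optimal pair gets an expected number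
$$p\,\rho^*\sqrt{s^*t^*}\ \ge\ \frac Mn\sqrt{s^*t^*}=\frac Mn\cdot\frac{t^*}{c^*}\ \ge\ \frac Mn\cdot\frac{s^*+t^*}{2c^*}.$$
If $c^*=1$ this is $\frac{M}{2n}(s^*+t^*)$, and $M$ of order $n\log n$ is right. So the balanced case is easy. If $c^*$ is large, this count falls short by the factor $c^*$, which can be as large as $\sqrt n$.

The loss is real, and not an artifact of the estimate. Fix an integer $K\ge1$ and take $n$ large. Let $d=\lfloor\sqrt n/(2K)\rfloor$ and $q=K^2d^2\le n/4$. Put a star with centre $a$ and $q$ leaves on $q+1\le n/2$ vertices. On other vertices put $\lfloor n/(4d)\rfloor$ disjoint blocks with $d^2$ edges each, which use at most $n/2$ vertices. Leave the rest isolated. The star has density $Kd$ and each block has density $d$ (inside a block $|E(S,T)|\le\min(sd,td)\le d\sqrt{st}$), so (2) gives $\rho^*=Kd$. (Inside the star component, $|E(S,T)|\le\sqrt q\sqrt{st}$, since the edges number at most $t_0\le\sqrt q\sqrt{t_0}$, where $t_0$ is the number of leaves in $T$.) The blocks contribute at least $(\frac n{4d}-1)d^2\ge nd/8$ edges for $n\ge16$. Hence $p\le 8M/(nd)$,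 which tends to $0$ since $M/n$ is polylogarithmic and $d$ is of order $\sqrt n$.

Let $Z$ be the number of sampled star edges, and let $(S,T)$ be a pair that is densest in $R$. Every vertex of $S$ has a sampled edge into $T$, and every vertex of $T$ a sampled edge from $S$: deleting a vertex without one would keep the count, which is positive, and shrink the denominator. So if $(S,T)$ meets the star component, its part there is $\{a\}$ together with $t_0\le Z$ sampled leaves. The number of *true* edges in this part is $t_0\le\sqrt Z\sqrt{1\cdot t_0}$. With (2), the true density satisfies $\rho(S,T)\le\max(\sqrt Z,d)$. Now $\mathbb E Z=pq$, so by Markov $\Pr[Z>d^2]\le pq/d^2=K^2p\to0$. With probability tending to $1$, the returned pair has density at most $d=\rho^*/K$. As $K$ was arbitrary, uniform sampling gives no constant factor: the sample simply does not show most of the leaves.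

The sample also misjudges the value. The pair formed by $a$ and the sampled leaves has rescaled density $Z/(p\sqrt Z)=\sqrt Z/p$. When $Z$ is near its mean $pq$, this is near $\sqrt{q/p}$, larger than $\rho^*=\sqrt q$. Any algorithm of this kind therefore has to refuse pairs with too few sampled edges. The rule "accept only if $|R(S,T)|\ge B(s+t)$" with $B\ge1$ refuses this one, since $Z<B(1+Z)$.

## Skipping the first $x$ out-edges of every vertex

In the example the sample is drowned by block edges, and these leave vertices of out-degree $d$, while $a$ has out-degree $K^2d^2=D^*$. In general an edge set that leaves $S^*$ evenly leaves vertices of out-degree about $D^*=\rho^*c^*$, and few vertices can have such a large out-degree. We cannot know, when an edge arrives, what the final degree of its tail will be. But we can ignore the first $x$ out-edges of every vertex, with $x\approx\varepsilon D^*$.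

**Definition.** For an integer $x\ge0$, $L_x$ is the set of edges $(u,v)$ that, on arrival, are at least the $(x+1)$-st out-edge of $u$. Put $\ell_x=|L_x|$.

So a vertex of out-degree $5$ whose out-edges arrive as $e_1,\dots,e_5$ contributes $e_3,e_4,e_5$ to $L_2$. Another order gives another set, but always all except two of its edges. Also $L_0=E$. A counter per vertex decides membership on arrival, and $L_x$ depends on the stream only, not on any coins. Since $D^*$ is unknown, we try every
$$x\in X=\{0\}\cup\{2^i:\ 0\le i\le\lfloor\log_2n\rfloor\}.$$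

**Lemma 2.** Let $0<\varepsilon\le1/10$, let $(S^*,T^*)$ attain $\rho^*$ with $s^*\le t^*$, and let $x$ be the largest element of $X$ with $x\le\varepsilon D^*$. Then, whatever the order of the stream,
$$|L_x(S^*,T^*)|\ \ge\ (1-\varepsilon)\,\rho^*\sqrt{s^*t^*}\ >0, \tag{4}$$
$$\ell_x\ \le\ \frac{2\rho^*n}{\varepsilon c^*}. \tag{5}$$

Compared with $|E|\le\rho^*n$ from (1), the bound (5) gains exactly the missing factor $c^*$, at the price of $2/\varepsilon$.

*Proof.* **Step 1: $x$ is neither too large nor too small.** We show $x\le\varepsilon D^*<2(x+1)$. The first inequality is the choice of $x$. If $\varepsilon D^*\ge1$, then $\varepsilon D^*\le n$ and $X$ contains all powers of two up to $n$, so $x$ is the largest power of two not exceeding $\varepsilon D^*$ and $x>\varepsilon D^*/2$. If $\varepsilon D^*<1$, then $x=0$ and $x+1=1>\varepsilon D^*$. In both cases $x+1>\varepsilon D^*/2$.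

**Step 2: few edges of the optimal pair are lost.** This gives (4). Each $u\in S^*$ has at most $x$ out-edges outside $L_x$, so at most $xs^*\le\varepsilon D^*s^*=\varepsilon|E(S^*,T^*)|$ edges of $E(S^*,T^*)$ lie outside $L_x$. An adversary who sends these edges first cannot do more harm than that. Now $|E(S^*,T^*)|=\rho^*\sqrt{s^*t^*}>0$ because $E\ne\emptyset$.

**Step 3: few vertices have edges in $L_x$.** This prepares (5). Let $H$ be the set of tails of edges of $L_x$, and $h=|H|$; by (4), $h\ge1$. Every $u\in H$ has out-degree at least $x+1>\varepsilon D^*/2$. With (1),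
$$h\cdot\frac{\varepsilon D^*}2<|E(H,V)|\le\rho^*\sqrt{hn},\qquad\text{so}\qquad\sqrt h<\frac{2\rho^*\sqrt n}{\varepsilon D^*}=\frac{2\sqrt n}{\varepsilon c^*}.$$

**Step 4: hence few edges.** We use (1) a second time: $\ell_x\le|E(H,V)|\le\rho^*\sqrt{hn}\le2\rho^*n/(\varepsilon c^*)$. $\square$

In the example, once $d\ge2/(\varepsilon K^2)$ we have $x>\varepsilon D^*/2=\varepsilon K^2d^2/2\ge d$. So no block edge is in $L_x$, and $L_x$ consists of $q-x\le n/4$ star edges, few enough to store them all.

If all edges of the example are reversed, the optimal pair has $s^*>t^*$, every leaf has out-degree $1$, and out-degree truncation destroys the star. This is why the algorithm also runs on the reversed graph: there the pair $(T^*,S^*)$ is optimal, and its first set is the smaller one.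

## The algorithm and its resources

Let
$$\varepsilon=\frac\eta{10}\le\frac1{10},\qquad B=\frac{12\ln n}{\varepsilon^2},\qquad M=\Big\lceil\frac{96\,n\ln n}{\varepsilon^3}\Big\rceil,$$
with $X$, $N$, $\Gamma$ as above.

**Streaming phase.** Run the following on $G$ and on the reversed graph (each arriving $(u,v)$ read as $(v,u)$; pairs found there are swapped at the end). Maintain the current out-degree of every vertex. For each $x\in X$ maintain $\ell_x$ and a reservoir $R_x\subseteq L_x$: $R_x=L_x$ if $\ell_x\le M$, and otherwise $R_x$ is a uniformly random $M$-subset of $L_x$. Put $p_x=\min(1,M/\ell_x)$, with $p_x=1$ if $\ell_x=0$.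

**Post-processing.** For each orientation, each $x\in X$ with $R_x\ne\emptyset$ and each $c\in\Gamma$, compute nonempty sets $S,T$ maximizing $|R_x(S,T)|/w_c(S,T)$ by Lemma 1(b). This pair is the *candidate* for $(x,c)$. It is *admissible* if
$$p_x=1\qquad\text{or}\qquad|R_x(S,T)|\ge B(|S|+|T|),$$
and its *score* is $|R_x(S,T)|/(p_x\sqrt{|S||T|})$. Output the admissible candidate of largest score, and let $\sigma$ be that score. (If there is none, output anything.)

*Reservoir sampling* (Vitter 1985) maintains a uniform $M$-subset as follows. The first $M$ items are kept. When item number $\ell+1>M$ arrives, then with probability $M/(\ell+1)$ it replaces a uniformly random member of the reservoir. Suppose the reservoir was uniform after $\ell$ items. An $M$-set without the new item is the reservoir with probability $\binom\ell M^{-1}\big(1-\frac M{\ell+1}\big)$. An $M$-set with it arises from $\ell-M+1$ old reservoirs, so it has probability $(\ell-M+1)\binom\ell M^{-1}\frac M{\ell+1}\cdot\frac1M$. Both equal $\binom\ell M^{-1}\frac{\ell+1-M}{\ell+1}=\binom{\ell+1}M^{-1}$.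

*Memory.* There are $2|X|=O(\log n)$ reservoirs of at most $M=O(\varepsilon^{-3}n\log n)$ edges of $O(\log n)$ bits, plus $O(n)$ counters of $O(\log n)$ bits. In total this is $O(\varepsilon^{-3}n\log^3n)=O(\eta^{-3}n\log^3n)$ bits.

*Post-processing cost.* There are $2|X||\Gamma|=O(\varepsilon^{-1}\sqrt n\log n)$ candidates. By Lemma 1(b) each takes polynomial time and $O((M+n)\log(n/\varepsilon))$ bits. They are processed one after another, keeping only the best. Scores are compared through their squares, which are rationals with numerators and denominators of $O(\log(n/\varepsilon))$ bits. So the post-processing is polynomial in $n$ and $1/\eta$ and fits in the same memory up to $O_\eta(\log n)$ factors.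

What remains is to show that with probability at least $1-1/n$ the output is good.

## Uniform concentration over all pairs

If $R$ is a uniformly random $M$-subset of an $\ell$-set $L$ and $A\subseteq L$, then $Z=|R\cap A|$ is *hypergeometric*, with mean $\mu=M|A|/\ell$. For instance, with $\ell=4$, $M=2$, $|A|=2$, the values $0,1,2$ have probabilities $\frac16,\frac46,\frac16$, and $\mu=1$. The sampled edges are not independent. However, Hoeffding (J. Amer. Statist. Assoc. 1963, Thm. 4) shows $\mathbb E f(Z)\le\mathbb E f(Z')$ for convex continuous $f$, where $Z'$ is binomial with $M$ trials and success probability $|A|/\ell$. So bounds derived from the moment generating function carry over: $\mathbb E e^{\theta Z}\le\mathbb E e^{\theta Z'}\le e^{\mu(e^\theta-1)}$ for every real $\theta$. For $\lambda>0$ this gives the usual Chernoff–Bernstein bounds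
$$\Pr[Z\ge\mu+\lambda]\le\exp\Big(-\frac{\lambda^2}{2(\mu+\lambda/3)}\Big),\qquad\Pr[Z\le\mu-\lambda]\le\exp\Big(-\frac{\lambda^2}{2\mu}\Big)\ \text{ if }\mu>0. \tag{6}$$
For the first, if $\mu=0$ then $Z=0$ and the event is impossible. If $\mu>0$, take $\theta=\lambda/(\mu+\lambda/3)\in(0,3)$. Since $k!\ge2\cdot3^{k-2}$ for $k\ge2$, we have $e^\theta-1-\theta\le\frac{\theta^2}{2(1-\theta/3)}$. Markov's inequality bounds the logarithm of the probability by $-\theta\lambda+\mu(e^\theta-1-\theta)$, and because $1-\theta/3=\mu/(\mu+\lambda/3)$ this is at most $-\theta\lambda+\frac{\theta^2}2(\mu+\lambda/3)=-\frac{\theta\lambda}2$. For the second, $e^{-\theta}\le1-\theta+\theta^2/2$ for $\theta\ge0$ gives the exponent $-\theta\lambda+\mu\theta^2/2$, and we take $\theta=\lambda/\mu$.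

**Lemma 3.** With probability at least $1-1/n$ the following event $\mathcal E$ holds: for both orientations, every $x\in X$ with $p_x<1$, and all nonempty $S,T$,
$$\Big||R_x(S,T)|-p_x|L_x(S,T)|\Big|\ \le\ \varepsilon\max\big(p_x|L_x(S,T)|,\ B(s+t)\big). \tag{7}$$

*Proof.* **Step 1: one pair.** We bound the probability that (7) fails for a fixed orientation, $x$, $S$, $T$. The set $L_x$ is determined by the stream, which is independent of the coins, so $Z=|R_x(S,T)|$ is hypergeometric with mean $\mu=p_x|L_x(S,T)|$. Put $\Delta=B(s+t)>0$, $Y=\max(\mu,\Delta)$, $\lambda=\varepsilon Y$. Since $\mu+\lambda/3\le(1+\varepsilon/3)Y\le\frac43Y$, the first bound in (6) gives $\Pr[Z\ge\mu+\lambda]\le e^{-3\varepsilon^2Y/8}$. If $\lambda\le\mu$, the second gives $\Pr[Z\le\mu-\lambda]\le e^{-\varepsilon^2Y^2/(2\mu)}\le e^{-\varepsilon^2Y/2}$, because $\mu\le Y$. If $\lambda>\mu$, that event is impossible. Since $Y\ge\Delta$, (7) fails with probability at most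
$$2e^{-3\varepsilon^2\Delta/8}=2n^{-4.5(s+t)}.$$

**Step 2: all pairs.** We sum over pairs by $k=s+t\ge2$. There are at most $\binom{2n}k\le(2n)^k\le n^{2k}$ pairs with $s+t=k$, using $n\ge2$. So for one reservoir the failure probability is at most
$$\sum_{k\ge2}2n^{2k-4.5k}=\frac{2n^{-5}}{1-n^{-2.5}}\le2.5\,n^{-5},$$
since $n^{-2.5}\le2^{-2.5}<0.18$ and $2/0.82<2.5$.

**Step 3: all reservoirs.** There are $2|X|\le2(\log_2n+2)$ of them, so the total is at most $5(\log_2n+2)n^{-5}$. For $n\ge2$ we have $\log_2n+2\le1.5\,n$: equality holds at $n=2$, and the left side has derivative at most $1/(2\ln2)<1.5$ from there on. So the total is at most $7.5\,n^{-4}\le1/n$, because $n^3\ge8$. $\square$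

From here on we assume $\mathcal E$. Nothing random remains.

## Admissible scores do not overestimate

**Lemma 4.** Every admissible candidate satisfies $\rho(S,T)\ge(1-\varepsilon)\cdot\text{score}$.

*Proof.* It suffices to show
$$p_x|L_x(S,T)|\ge(1-\varepsilon)|R_x(S,T)|, \tag{8}$$
since then $\rho(S,T)\ge|L_x(S,T)|/\sqrt{st}\ge(1-\varepsilon)|R_x(S,T)|/(p_x\sqrt{st})$. (Swapping a pair from the reversed graph does not change its density.)

If $p_x=1$, then $R_x=L_x$ and (8) holds. Otherwise admissibility says $|R_x(S,T)|\ge B(s+t)$. If $p_x|L_x(S,T)|<B(s+t)$, the maximum in (7) is $B(s+t)$, so $p_x|L_x(S,T)|\ge|R_x(S,T)|-\varepsilon B(s+t)\ge(1-\varepsilon)|R_x(S,T)|$. If $p_x|L_x(S,T)|\ge B(s+t)$, then (7) gives $|R_x(S,T)|\le(1+\varepsilon)p_x|L_x(S,T)|$, and $1/(1+\varepsilon)\ge1-\varepsilon$. $\square$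

## A candidate that keeps up with the optimum

**Lemma 5.** Some admissible candidate has score at least $\dfrac{(1-\varepsilon)^2}{1+\varepsilon^2/2}\,\rho^*$.

*Proof.* Let $(S^*,T^*)$ be optimal. Both orientations are run, so we may assume $s^*\le t^*$. Let $x$ be as in Lemma 2 and $c$ as in Lemma 1(a), and write $L,R,p,\ell$ for $L_x,R_x,p_x,\ell_x$. By (4), $L\ne\emptyset$, hence $R\ne\emptyset$, and there is a candidate $(S,T)$ for $(x,c)$. We show that this one works.

**Step 1: the case $p=1$.** Here $R=L$ and the candidate is admissible. Since $\sqrt{st}\le w_c(S,T)$, the choice of $(S,T)$, (4) and Lemma 1(a) give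
$$\text{score}=\frac{|L(S,T)|}{\sqrt{st}}\ge\frac{|L(S,T)|}{w_c(S,T)}\ge\frac{|L(S^*,T^*)|}{w_c(S^*,T^*)}\ge\frac{1-\varepsilon}{1+\varepsilon^2/2}\,\rho^*.$$

From now on $p<1$.

**Step 2: the sampling rate is high.** We turn the bound (5) on $\ell$ into a bound on $p$:
$$p=\frac M\ell\ge\frac{96\,n\ln n}{\varepsilon^3}\cdot\frac{\varepsilon c^*}{2\rho^*n}=\frac{48\,c^*\ln n}{\varepsilon^2\rho^*}=\frac{4Bc^*}{\rho^*}. \tag{9}$$

**Step 3: the sample sees the optimal pair.** We check that $(S^*,T^*)$ is in the range where (7) is a relative error bound. By (4), (9) and $c^*\sqrt{s^*t^*}=t^*$,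
$$p|L(S^*,T^*)|\ge(1-\varepsilon)\,4Bc^*\sqrt{s^*t^*}=4(1-\varepsilon)Bt^*\ge2Bt^*\ge B(s^*+t^*).$$
This is where the shortfall $c^*$ of plain sampling is made up. Now (7) and (4) give
$$|R(S^*,T^*)|\ge(1-\varepsilon)p|L(S^*,T^*)|\ge(1-\varepsilon)^2p\,\rho^*\sqrt{s^*t^*}.$$

**Step 4: the candidate does at least as well.** By the choice of $(S,T)$ and Lemma 1(a),
$$\frac{|R(S,T)|}{w_c(S,T)}\ge\frac{|R(S^*,T^*)|}{w_c(S^*,T^*)}\ge\frac{(1-\varepsilon)^2}{1+\varepsilon^2/2}\,p\rho^*\ \ge\ 0.8\,p\rho^*, \tag{10}$$
the last step because $\varepsilon\le1/10$ and $0.81/1.005>0.8$.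

**Step 5: the candidate is admissible.** It need not resemble $(S^*,T^*)$, so this must be checked separately, and here the weight $w_c$ helps once more. As $1\le c\le c^*$,
$$w_c(S,T)=\tfrac12\Big(cs+\frac tc\Big)\ge\frac{s+t}{2c}\ge\frac{s+t}{2c^*}.$$
With (10) and (9),
$$|R(S,T)|\ge0.8\,p\rho^*\cdot\frac{s+t}{2c^*}\ge0.8\cdot4Bc^*\cdot\frac{s+t}{2c^*}=1.6\,B(s+t)\ge B(s+t).$$

**Step 6: its score.** By $\sqrt{st}\le w_c(S,T)$ and (10), the score $|R(S,T)|/(p\sqrt{st})$ is at least $\frac{(1-\varepsilon)^2}{1+\varepsilon^2/2}\rho^*$. $\square$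

## Adding up the losses: end of the proof of Theorem 1

On $\mathcal E$, which has probability at least $1-1/n$, Lemma 5 gives $\sigma\ge\frac{(1-\varepsilon)^2}{1+\varepsilon^2/2}\rho^*$, and Lemma 4 gives $\rho(S,T)\ge(1-\varepsilon)\sigma$ for the output. Using $(1-\varepsilon)^3\ge1-3\varepsilon>0$ and $1/(1+y)\ge1-y$ for $y\ge0$,
$$\frac{(1-\varepsilon)^3}{1+\varepsilon^2/2}\ge(1-3\varepsilon)\Big(1-\frac{\varepsilon^2}2\Big)\ge1-3\varepsilon-\frac{\varepsilon^2}2\ge1-4\varepsilon=1-0.4\,\eta\ge\frac1{1+\eta},$$
where the last step is $(1-0.4\eta)(1+\eta)=1+0.6\eta-0.4\eta^2\ge1$ for $0<\eta\le1$. So $\rho(S,T)\ge\rho^*/(1+\eta)$. Since $\sigma\ge\frac{(1-\varepsilon)^3}{1+\varepsilon^2/2}\rho^*$ as well, also $\sigma\ge\rho^*/(1+\eta)$. Finally $\sigma\le\rho(S,T)/(1-\varepsilon)\le\rho^*/(1-\eta/10)\le(1+\eta)\rho^*$, because $(1+\eta)(1-\eta/10)=1+0.9\eta-0.1\eta^2\ge1$. With the resource bounds above, Theorem 1 is proved. $\blacksquare$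

## A star among matchings: linear memory is necessary

We prove Theorem 2 by a reduction from communication complexity. In *$k$-party promise set disjointness* over $[Q]=\{1,\dots,Q\}$, player $j$ holds $X_j\subseteq[Q]$. It is promised that either the $X_j$ are pairwise disjoint, or all of them contain one common element $i^*$ and they are otherwise pairwise disjoint. For $k=3$ and $Q=4$, the sets $\{1\},\{2,3\},\{4\}$ are of the first kind, and $\{1,2\},\{2\},\{2,4\}$ of the second, with $i^*=2$. In the *number-in-hand blackboard model* each player sees only their own set and everything written on a common board; the cost is the number of bits written. Deciding which case holds, with error at most $1/3$, costs at least $\gamma Q/k$ bits for an absolute constant $\gamma>0$ (Gronemeier, STACS 2009; a bound of $\Omega(Q/(k\log k))$ by Chakrabarti–Khot–Sun, CCC 2003, would also suffice).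

*Proof of Theorem 2.* **Step 1: the graph.** We want a star in one case and a matching in the other. Let $k=\lceil4\alpha^2\rceil$. Take vertices $a_i$ and $b_{i,j}$ for $i\in[Q]$, $j\in[k]$, so $n=Q(k+1)$. Player $j$ inserts the edges $(a_i,b_{i,j})$ for $i\in X_j$.

**Step 2: the two cases look different.** In the disjoint case each $a_i$ has at most one out-edge and each $b_{i,j}$ at most one in-edge, so the edges form a matching and every pair has $\rho\le1$. In the intersecting case the star at $a_{i^*}$ has $k$ edges, so $\rho^*\ge\sqrt k$, and every $\alpha$-approximate pair has $\rho(S,T)\ge\sqrt k/\alpha\ge2$.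

**Step 3: an approximate pair is small.** This makes it cheap to verify. In the intersecting case, deleting $k-1$ star edges leaves a matching. So an $\alpha$-approximate pair satisfies
$$2\sqrt{st}\le|E(S,T)|\le\min(s,t)+k-1\le\sqrt{st}+k,\qquad\text{hence}\qquad st\le k^2.$$

**Step 4: the protocol.** Suppose a $P$-pass algorithm uses $W$ bits. The players simulate it on the stream consisting of player $1$'s edges, then player $2$'s, and so on, writing the memory state at each hand-over: at most $PkW$ bits. The last player obtains the output $(S,T)$. If $st>k^2$, the answer is "disjoint". Otherwise $s,t\le k^2$ and the last player writes $(S,T)$ with $O(k^2\log n)$ bits. Each player then writes the number of their own edges in $E(S,T)$, which is at most $st\le k^2$, with $O(\log k)$ bits. Now $\rho(S,T)$ is known, and the answer is "intersecting" if and only if $\rho(S,T)\ge2$.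

**Step 5: correctness and count.** In the disjoint case the answer is always right, since every pair has $\rho\le1$; this includes the case that all $X_j$ are empty and there are no edges. In the intersecting case it is right whenever the output is $\alpha$-approximate, by Steps 2 and 3, so with probability at least $2/3$. Therefore
$$PkW+O_k(\log n)\ge\frac{\gamma Q}k .$$
The $O_k(\log n)$ term does not depend on $P$, and for all large $Q$ it is at most $\gamma Q/(2k)$. Then
$$W\ge\frac{\gamma Q}{2k^2P}=\frac{\gamma}{2k^2(k+1)}\cdot\frac nP,$$
so $\kappa_\alpha=\gamma/(2k^2(k+1))$ works for infinitely many $n$. $\blacksquare$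

## One missing edge in a complete block: exactness costs $\Omega(n^2)$

For Theorem 3 we first need that no vertex of an optimal pair is poorly connected to the other side.

**Lemma 6.** If $(S,T)$ is optimal and $c=\sqrt{t/s}$, then $|E(\{u\},T)|\ge\rho^*c/2$ for each $u\in S$, and $|E(S,\{v\})|\ge\rho^*/(2c)$ for each $v\in T$.

*Proof.* Let $e=|E(S,T)|=\rho^*\sqrt{st}=\rho^*cs$ and $f=|E(\{u\},T)|$. If $s=1$, then $f=e=\rho^*c$. If $s\ge2$, then $\rho(S\setminus\{u\},T)\le\rho^*=e/\sqrt{st}$ gives $e-f\le e\sqrt{1-1/s}\le e(1-\frac1{2s})$, so $f\ge e/(2s)=\rho^*c/2$. Exchanging the roles of the two sides, $|E(S,\{v\})|\ge e/(2t)=\rho^*\sqrt{s/t}/2=\rho^*/(2c)$. $\square$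

In *one-way INDEX* on $Q^2$ bits, Alice holds bits $x_{ij}$ with $i,j\in[Q]$, Bob holds one index $(i,j)$, and after a single message from Alice, Bob must name $x_{ij}$. With error at most $1/3$ this requires a message of $\Omega(Q^2)$ bits (Kremer–Nisan–Ron, 1999).

*Proof of Theorem 3.* **Step 1: the graph.** Bob surrounds the pair $(u_i,v_j)$ by a huge complete block, so that only this one of Alice's possible edges can matter. Let $a=10Q$. Take vertices $u_1,\dots,u_Q$, $v_1,\dots,v_Q$ and disjoint sets $A,C$ of $a$ further vertices each, so $n=22Q$. (For other $n$ add isolated vertices; this does not change $\rho^*$.) Alice inserts $(u_{i'},v_{j'})$ whenever $x_{i'j'}=1$. Bob inserts all of $A\times C$, $\{u_i\}\times C$ and $A\times\{v_j\}$.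

For $Q=1$ we have $a=10$. The pair $(A\cup\{u_1\},C\cup\{v_1\})$ has density $121/11=11$ if the bit is $1$ and $120/11<11$ if it is $0$. We show that in general $\rho^*\ge a+1$ if and only if $x_{ij}=1$.

**Step 2: bit $1$.** If $x_{ij}=1$, then all $(a+1)^2$ edges from $A\cup\{u_i\}$ to $C\cup\{v_j\}$ are present, so $\rho^*\ge a+1$.

**Step 3: bit $0$, setup.** Let $x_{ij}=0$ and let $(S,T)$ be optimal. The construction is symmetric: reversing all edges and exchanging $u\leftrightarrow v$, $A\leftrightarrow C$, $i\leftrightarrow j$ turns Bob's three edge sets $A\times C$, $\{u_i\}\times C$, $A\times\{v_j\}$ into sets of the same form, and transposes Alice's matrix. So we may assume $t\ge s$, that is, $c=\sqrt{t/s}\ge1$. Also $\rho^*\ge\rho(A,C)=a$. By Lemma 6 each vertex of $S$ has an edge into $T$ and each vertex of $T$ has an edge from $S$, so $S\subseteq A\cup\{u_1,\dots,u_Q\}$ and $T\subseteq C\cup\{v_1,\dots,v_Q\}$.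

**Step 4: no other $u_{i'}$.** If $i'\ne i$, then $u_{i'}$ has only Alice's edges, at most $Q$. But $Q<5Q=a/2\le\rho^*c/2$, so by Lemma 6 $u_{i'}\notin S$. Hence $S\subseteq A\cup\{u_i\}$.

**Step 5: no other $v_{j'}$.** If $j'\ne j$, then $v_{j'}$ receives no edge from $A$, so it has at most one in-edge from $S\subseteq A\cup\{u_i\}$. If $v_{j'}\in T$, then Lemma 6 gives $\rho^*/(2c)\le1$, so $c\ge a/2$ and $t=c^2s\ge a^2/4$. But $t\le a+Q=1.1a<a^2/4$, because $a\ge10$. This is a contradiction, so $T\subseteq C\cup\{v_j\}$.

**Step 6: the missing edge counts.** Now $s,t\le a+1$ and $\rho^*=\rho(S,T)\le\sqrt{st}\le a+1$. Equality would force $s=t=a+1$, so $S=A\cup\{u_i\}$ and $T=C\cup\{v_j\}$, with all $st$ edges present; but $(u_i,v_j)\notin E$. So $\rho^*<a+1$.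

**Step 7: the reduction.** Alice runs the one-pass algorithm on her edges and sends its memory state. Bob continues with his edges, obtains $\rho^*$ with probability at least $2/3$, and answers $1$ if and only if $\rho^*\ge a+1$. By Steps 2 and 6 this solves INDEX with error at most $1/3$, so the memory is $\Omega(Q^2)=\Omega(n^2)$ bits. $\blacksquare$
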